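# The range of $\exp(-t\sqrt{-\Delta})$ and holomorphic functions on tangent tubes

## 1. Circles: Fourier series on a strip

Let $\mathcal M=\mathbb R/L\mathbb Z$ and $\omega_k=2\pi k/L$, $k\in\mathbb Z$. The functions $e^{i\omega_kx}$ are eigenfunctions of $-\Delta=-d^2/dx^2$ with eigenvalues $\omega_k^2$, so for $f=\sum_kf_ke^{i\omega_kx}$
$$e^{-t\sqrt{-\Delta}}f=\sum_k e^{-t|\omega_k|}f_k\,e^{i\omega_kx}.$$
Recall that $f$ is smooth if and only if $f_k$ decreases faster than every power of $|k|$.

**Proposition 1.** Let $t>0$. A function $F$ on $\mathbb R/L\mathbb Z$ is of the form $e^{-t\sqrt{-\Delta}}f$ with $f\in C^\infty$ if and only if $F$ extends to an $L$-periodic holomorphic function on $|\mathrm{Im}\,\zeta|<t$ that is smooth up to the boundary.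

**Proof.** Let $F=e^{-t\sqrt{-\Delta}}f$ with $f$ smooth. For $|\mathrm{Im}\,\zeta|\le t$ we have $|e^{i\omega_k\zeta}|\le e^{t|\omega_k|}$, so the $l$-th derivative of the $k$-th term of $\sum_k e^{-t|\omega_k|}f_ke^{i\omega_k\zeta}$ is at most $|\omega_k|^l|f_k|$, which is summable. The series converges with all derivatives on the closed strip, and its sum is the extension.

Conversely, let $F$ be holomorphic on the strip, periodic and smooth up to the boundary. Shifting the contour, with the vertical sides canceling by periodicity, gives for $|\tau|<t$, and then for $|\tau|=t$ by continuity,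
$$\frac1L\int_0^LF(\sigma+i\tau)e^{-i\omega_k\sigma}\,d\sigma=e^{-\omega_k\tau}F_k .$$
For $k\ge0$ take $\tau=-t$: then $e^{t|\omega_k|}F_k$ is a Fourier coefficient of the smooth function $F(\cdot-it)$ and decreases rapidly. For $k<0$ take $\tau=t$. So $f=\sum_k e^{t|\omega_k|}F_ke^{i\omega_kx}$ is smooth and $F=e^{-t\sqrt{-\Delta}}f$. $\square$

The proof used two things: eigenfunctions of frequency $a$ extend to the strip with size at most $e^{a|\tau|}$, and a holomorphic function can be integrated over the shifted circle, which returns the lost exponential. On a general manifold we must ask what the strip is, how wide it can be, and whether either fact survives out to the full width.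

## 2. The adapted complex structure and the statement BdM($t$)

Let $\mathcal M$ be a compact real-analytic Riemannian manifold of dimension $n$ with Laplace–Beltrami operator $\Delta$. For $r>0$ put $T^r(\mathcal M)=\{(x,Y)\in T\mathcal M:|Y|<r\}$, identify $\mathcal M$ with the zero section, and write $\rho(x,Y)=|Y|^2$, $\Phi=\sqrt\rho=|Y|$. For a geodesic $\gamma$ let
$$\psi_\gamma(\sigma+i\tau)=(\gamma(\sigma),\tau\gamma'(\sigma)).$$

**Definition (adapted complex structure; Guillemin–Stenzel, Lempert–Szőke).** It is the unique complex structure on $T^r(\mathcal M)$ such that for every unit-speed geodesic $\gamma$ the map $\psi_\gamma$ is holomorphic wherever it takes values in $T^r(\mathcal M)$. It exists for all sufficiently small $r$; let $\varepsilon\in(0,\infty]$ be the largest radius for which it exists on $T^\varepsilon(\mathcal M)$.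

If $\gamma(\sigma)=\tilde\gamma(c\sigma)$ with $\tilde\gamma$ of unit speed, then $\psi_\gamma(\zeta)=\psi_{\tilde\gamma}(c\zeta)$. So $\psi_\gamma$ is holomorphic for geodesics of any constant speed, including $0$.

**Example (circle).** On $T(\mathbb R/L\mathbb Z)$ with coordinates $(\sigma,\tau)$, the geodesic $\gamma(\sigma)=\sigma$ gives $\psi_\gamma(\sigma+i\tau)=(\sigma,\tau)$. So the structure has coordinate $\zeta=\sigma+i\tau$, and the other geodesics give $\pm\zeta+\text{const}$. Here $\varepsilon=\infty$, and $T^t$ is the strip of Section 1.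

**Example (round sphere).** Let $Q=\{z\in\mathbb C^3:z\cdot z=1\}$ with the bilinear dot product. It is a complex surface, since the gradient $2z$ does not vanish on it. Regard tangent vectors or covectors at $x\in S^2$ as vectors $\xi\perp x$ in $\mathbb R^3$. The geodesic with data $(x,\xi)$ is $\cos(|\xi|s)\,x+\frac{\sin(|\xi|s)}{|\xi|}\xi$, which is entire in $s$ with values in $Q$. Its value at $s=i$ is
$$E_0(x,\xi)=\cosh|\xi|\,x+i\,\frac{\sinh|\xi|}{|\xi|}\,\xi .$$
This map is a diffeomorphism $T^*S^2\to Q$. Indeed, $z=a+ib$ lies in $Q$ iff $a\perp b$ and $|a|^2-|b|^2=1$. Then $|a|=\cosh s$, $|b|=\sinh s$ for a unique $s\ge0$, and the inverse is $x=a/|a|$, $\xi=\frac{s}{\sinh s}b$. It is smooth because $s/\sinh s=\operatorname{arcsinh}(|b|)/|b|$ is a real-analytic function of $|b|^2$. The geodesic with initial velocity $\tau\gamma'(\sigma)$ is $s\mapsto\gamma(\sigma+\tau s)$, so $E_0\circ\psi_\gamma(\sigma+i\tau)=\gamma(\sigma+i\tau)$ is holomorphic. Hence the complex structure pulled back from $Q$ is adapted, and $\varepsilon=\infty$.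

**Definition (smooth up to the boundary).** For $0<t<\varepsilon$ the set $\{\Phi\le t\}$ is a compact subset of $T^\varepsilon$ with smooth boundary. A holomorphic function on $T^t$ is smooth up to the boundary if all its derivatives, in charts of $T^\varepsilon$, extend continuously to $\{\Phi\le t\}$.

Let $\varphi_j$ be real eigenfunctions forming an orthonormal basis of $L^2(\mathcal M)$, $-\Delta\varphi_j=a_j^2\varphi_j$, $a_j\ge0$, and write $f_j=\int_{\mathcal M}f\varphi_j$. Then $e^{-t\sqrt{-\Delta}}f=\sum_je^{-ta_j}f_j\varphi_j$. We use these textbook facts: $f\in C^\infty$ iff $f_j=O((1+a_j)^{-N})$ for every $N$; the $C^l$ norm of $\varphi_j$ is $O((1+a_j)^{l'})$ for some $l'=l'(l)$; $\sum_j(1+a_j)^{-M}<\infty$ for large $M$; eigenfunctions are real-analytic.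

For $0<t<\varepsilon$ let **BdM($t$)** be the statement: *$F=e^{-t\sqrt{-\Delta}}f$ for some $f\in C^\infty(\mathcal M)$ if and only if $F$ extends holomorphically to $T^t(\mathcal M)$, smoothly up to the boundary.*

**Theorem 0 (Guillemin–Stenzel, based in part on work of Boutet de Monvel).** There is some $\varepsilon_0\le\varepsilon$, $\varepsilon_0>0$, such that BdM($t$) holds for all $0<t<\varepsilon_0$.

The question, from Brian C. Hall, "The range of the heat operator", arXiv:math/0409308 (2004), is whether one can always take $\varepsilon_0=\varepsilon$. By Proposition 1 one can in dimension one. In general the answer is no.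

**Theorem 1.** Let $\lambda>0$, and let $S^2_\lambda$ be $S^2\subset\mathbb R^3$ with the real-analytic metric $g_\lambda$ whose dual metric is $|\xi|_\lambda^2=|\xi|^2+\lambda\,p(x,\xi)^2$, where $|\cdot|$ is the round norm and $p(x,\xi)=\xi\cdot(e_3\times x)$. Then $\varepsilon=\infty$, but BdM($t$) fails for every $t\ge t_\lambda:=\operatorname{arcsinh}(\lambda^{-1/2})$. Hence one cannot always take $\varepsilon_0=\varepsilon$. Such examples exist in every dimension $n\ge2$.

The second theorem finds the correct radius for every $\mathcal M$.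

**Theorem 2.** Let $\mathcal M$ be any compact real-analytic Riemannian manifold of dimension $n\ge1$.

(a) The inverse metric extends (uniquely) to a holomorphic section $G$ of $\mathrm{Sym}^2T^{1,0}$ over $T^\varepsilon(\mathcal M)$.

(b) Let $\varepsilon_*\in(0,\varepsilon]$ be the largest $r$ such that $G$ is nondegenerate on $T^r(\mathcal M)$. For $0<t<\varepsilon$, BdM($t$) holds if and only if $t<\varepsilon_*$.

So the optimal $\varepsilon_0$ is $\varepsilon_*$, and $\varepsilon_0=\varepsilon$ is allowed iff $G$ is nondegenerate on $T^\varepsilon(\mathcal M)$.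

**Corollary.** (i) If $n=1$, then $G=\partial_\zeta\otimes\partial_\zeta$ and Theorem 0 holds with $\varepsilon_0=\varepsilon=\infty$. With Theorem 1: $\varepsilon_0=\varepsilon$ is possible for all $\mathcal M$ of dimension $n\ge1$ iff $n=1$. (ii) For $S^2_\lambda$, BdM($t$) holds exactly for $t<t_\lambda$, while $\varepsilon=\infty$.

Theorem 1 is proved in Sections 4–6, without Theorem 0. Theorem 2 occupies Sections 7–13 and uses Theorem 0, a theorem of Grauert and a theorem of Zerner. The Corollary is in Section 14.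

## 3. Eigenfunctions along a complexified meridian

Try first to prove the answer "yes" by imitating the circle. An eigenfunction with $-\Delta\varphi=a^2\varphi$ satisfies $\varphi=e^{-t\sqrt{-\Delta}}(e^{ta}\varphi)$. So if BdM($t$) holds for all $t<\varepsilon$, every eigenfunction must extend to $T^\varepsilon$, and the first task is to show that it does. Test this on a sphere of revolution $ds^2+r(s)^2d\theta^2$ and a rotation-invariant eigenfunction $F$. Along a meridian $\gamma$, $u(s)=F(\gamma(s))$ satisfies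
$$u''+\frac{r'}ru'+\mu u=0 .$$
An extension $F^{\mathbb C}$ would give the solution $U=F^{\mathbb C}\circ\psi_\gamma$ of the same equation with complex $\zeta$ in place of $s$. Solutions of a linear ODE continue analytically as long as its coefficients are holomorphic. For the round sphere $r'/r=\cot\zeta$ has only the real poles $\pi\mathbb Z$. The function $u$ is already analytic near the real line, and the upper and lower half-planes are simply connected, so $U$ is entire. For instance $u=\cos s$, $\mu=2$, continues to $\cosh y$ at $\zeta=iy$. The test is passed.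

The argument stops exactly at a nonreal pole of $r'/r$. The tube is determined by the geodesics, while the ODE involves the logarithmic derivative of $r$, so nothing visible makes the two radii agree. We therefore look for a metric whose geodesics stay entire while $r'/r$ acquires a nonreal pole. The dual metric is $p_s^2+r^{-2}p_\theta^2$. If we add a constant $\lambda$ to $r^{-2}$, the Hamiltonian changes by a multiple of $p_\theta^2$. Since $p_\theta$ is conserved, the geodesics only pick up an extra uniform rotation. But for $r^{-2}=\sin^{-2}s+\lambda$,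
$$r=\frac{\sin s}{\sqrt{1+\lambda\sin^2s}},\qquad \frac{r'}r=\frac{\cos s}{\sin s}-\frac{\lambda\sin s\cos s}{1+\lambda\sin^2s}=\frac{\cos s}{\sin s\,(1+\lambda\sin^2s)},\tag{1}$$
which has new poles where $\sin^2\zeta=-1/\lambda$. On the positive imaginary axis this is the height $\operatorname{arcsinh}(\lambda^{-1/2})$. This is the metric $g_\lambda$ of Theorem 1.

## 4. The metrics $g_\lambda$: entire geodesics and a tube of infinite radius

**Step 1: the geodesics.** The purpose is an explicit formula. Identify $TS^2\cong T^*S^2$ by $g_\lambda$ and regard covectors at $x$ as vectors $\xi\perp x$. The geodesic flow is the Hamiltonian flow of $H=H_0+\frac\lambda2p^2$ with $H_0=\frac12|\xi|^2$. Since $p$ is linear in $\xi$ with $\partial p/\partial\xi=e_3\times x$, its flow is the lifted rotation about $e_3$. Rotations preserve $H_0$, so $\{H_0,p\}=0$. Therefore $X_H=X_{H_0}+\lambda pX_p$ is a sum of commuting fields, and $p$ is conserved by both. The flow of $\lambda pX_p$ for time $s$ is rotation by the angle $\lambda ps$.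 Write $\mathcal R(\beta)$ for rotation by $\beta$ about $e_3$. The $g_\lambda$-geodesic with initial data $(x,\xi)$ is
$$\gamma(s)=\mathcal R(\lambda ps)\Big[\cos(|\xi|s)\,x+\frac{\sin(|\xi|s)}{|\xi|}\,\xi\Big].\tag{2}$$
It extends to an entire curve in $Q$, because $\mathcal R(\beta)$ with complex $\beta$ preserves $z\cdot z$.

**Step 2: reduction to a local diffeomorphism.** Define the real-analytic map $E:T^*S^2\to Q$,
$$E(x,\xi)=\gamma(i)=\mathcal R(i\lambda p)\,E_0(x,\xi).$$
The geodesic with initial velocity $\tau\gamma'(\sigma)$ at $\gamma(\sigma)$ is $s\mapsto\gamma(\sigma+\tau s)$. At $s=i$ this gives $E(\gamma(\sigma),\tau\gamma'(\sigma))=\gamma(\sigma+i\tau)$, that is, $E\circ\psi_\gamma=\gamma$ on $\mathbb C$. So if $E$ is a local diffeomorphism, the complex structure it pulls back from $Q$ makes every $\psi_\gamma$ holomorphic. It is then adapted on all of $TS^2_\lambda$, and $\varepsilon=\infty$.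

**Step 3: reduction to one inequality.** Let $P=p\circ E_0^{-1}:Q\to\mathbb R$ and $B(z)=e_3\times z$. Then $E=\Psi\circ E_0$ with $\Psi(z)=\mathcal R(i\lambda P(z))z$. Since $\frac{d}{d\beta}\mathcal R(\beta)z=\mathcal R(\beta)B(z)$,
$$d\Psi_z(v)=\mathcal R(i\lambda P)\big[v+\lambda\,dP(v)\,iB(z)\big],\qquad v\in T_zQ .$$
Note $iB(z)\in T_zQ$, since $B(z)\cdot z=0$. If $d\Psi_z(v)=0$, then $v=-\lambda\,dP(v)\,iB$ with $dP(v)$ real. Applying $dP$ gives $dP(v)\,(1+\lambda\,dP(iB))=0$. If $dP(iB)\ge0$, then $dP(v)=0$, so $v=0$. Thus $d\Psi_z$ is injective between real vector spaces of dimension $4$, hence bijective, as soon as $dP(iB)\ge0$. As $E_0$ is a diffeomorphism, it remains to prove this inequality.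

**Step 4: proof that $dP(iB)\ge0$.** Write $z=a+ib\in Q$, $|a|=\cosh s$, $|b|=\sinh s$, and put
$$\vartheta=2s,\quad c=|z|^2=\cosh^2s+\sinh^2s=\cosh\vartheta,\quad k=\frac{\vartheta}{\sinh\vartheta},\quad m=e_3\cdot(a\times b).$$
Near $c=1$, $\vartheta^2$ is a real-analytic function of $c$ (invert $\cosh\vartheta=1+\vartheta^2/2+\cdots$) and $k$ is one of $\vartheta^2$. So $k$ is a smooth function of $c\ge1$. With $x=a/\cosh s$ and $\xi=\frac s{\sinh s}b$,
$$x\times\xi=\frac{s}{\sinh s\cosh s}\,a\times b=k\,a\times b,\qquad P=\xi\cdot(e_3\times x)=e_3\cdot(x\times\xi)=km .$$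
Differentiate along $\dot z=iB(z)$, that is, $\dot a=-e_3\times b$, $\dot b=e_3\times a$. By $(e_3\times b)\times b=b_3b-|b|^2e_3$ and $a\times(e_3\times a)=|a|^2e_3-a_3a$,
$$\dot m=e_3\cdot(\dot a\times b+a\times\dot b)=|b|^2-b_3^2+|a|^2-a_3^2=a_1^2+a_2^2+b_1^2+b_2^2=:S .$$
Moreover $\dot c=2(a\cdot\dot a+b\cdot\dot b)=2(m+m)=4m$, because $b\cdot(e_3\times a)=m$ and $a\cdot(e_3\times b)=-m$. Hence
$$dP(iB)=kS+4\frac{dk}{dc}\,m^2 .$$
If $\vartheta=0$, then $b=0$, $m=0$ and $dP(iB)=kS\ge0$. Let $\vartheta>0$. We have $2|m|=2|a_1b_2-a_2b_1|\le S$ and $2|m|\le2|a||b|=\sinh\vartheta$, so $4m^2\le S\sinh\vartheta$. Since $dc/d\vartheta=\sinh\vartheta$,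
$$4\Big|\frac{dk}{dc}\Big|m^2\le S\Big|\frac{dk}{dc}\Big|\sinh\vartheta=S\Big|\frac{dk}{d\vartheta}\Big|=S\,\frac{\vartheta\cosh\vartheta-\sinh\vartheta}{\sinh^2\vartheta}\le S\,\frac{\vartheta}{\sinh\vartheta}=kS .$$
The last inequality is equivalent to $\vartheta(\cosh\vartheta-\sinh\vartheta)\le\sinh\vartheta$, and indeed $\vartheta e^{-\vartheta}\le\vartheta\le\sinh\vartheta$. So $dP(iB)\ge0$, and $\varepsilon=\infty$ for $S^2_\lambda$. $\square$

## 5. The singular point at height $t_\lambda$

**Step 1: an invariant eigenfunction.** In polar coordinates $(s,\theta)$ about $e_3$ we have $p=p_\theta$ and $|\xi|^2=p_s^2+\sin^{-2}s\,p_\theta^2$, so $g_\lambda=ds^2+r^2d\theta^2$ with $r$ as in (1). Averaging over rotations about $e_3$ is the orthogonal projection of $L^2$ onto the invariant functions. It commutes with $\Delta$, hence maps each finite-dimensional eigenspace into itself. The space of invariant functions is infinite-dimensional, so it is spanned by infinitely many invariant eigenfunctions, and there is a nonconstant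 real one, $-\Delta F=\mu F$, $\mu>0$. It is real-analytic.

The meridian $\gamma(s)=(\sin s,0,\cos s)$, $s\in\mathbb R$, is (2) with $x=e_3$, $\xi=e_1$, $p=0$, so it is a unit-speed $g_\lambda$-geodesic. It meets every orbit of rotations, so $u(s)=F(\gamma(s))$ is nonconstant. It is real-analytic on $\mathbb R$, and even, because $\gamma(-s)=\mathcal R(\pi)\gamma(s)$. On $(0,\pi)$ it satisfies $u''+(r'/r)u'=-\mu u$. By (1) and analyticity, on $\mathbb R$,
$$\sin s\,(1+\lambda\sin^2s)\,u''+\cos s\,u'+\mu\sin s\,(1+\lambda\sin^2s)\,u=0 .\tag{3}$$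
Also $u(0)\ne0$. Otherwise $u=c\,s^{2k}+\cdots$ with $k\ge1$, $c\ne0$. Since $r'/r=1/s+O(s)$, the left side of $u''+(r'/r)u'=-\mu u$ begins with $\big(2k(2k-1)+2k\big)c\,s^{2k-2}=(2k)^2c\,s^{2k-2}$, while the right side is $O(s^{2k})$. Normalize $u(0)=1$.

**Step 2: the equation on the imaginary axis.** Write $y_0=t_\lambda$ and let $t\ge y_0$. The function $F=e^{-t\sqrt{-\Delta}}(e^{t\sqrt\mu}F)$ is of the required form. Suppose it had an extension $F^{\mathbb C}$, holomorphic on $T^t$ and smooth up to the boundary. Then $U=F^{\mathbb C}\circ\psi_\gamma$ is holomorphic on $|\mathrm{Im}\,\zeta|<t$, smooth up to the edges, and equals $u$ on $\mathbb R$. So it satisfies (3) with $\zeta$ in place of $s$. Put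
$$h(y)=U(iy),\qquad q(y)=1-\lambda\sinh^2y .$$
Then $q>0$ on $[0,y_0)$ and $q(y_0)=0$, and $h\in C^2([0,y_0])$. The function $U$ is even and satisfies $\overline{U(\bar\zeta)}=U(\zeta)$, so $U(iy)=U(-iy)=\overline{U(iy)}$ and $h$ is real. Also $h(0)=1$, $h'(0)=0$. From $\sin(iy)=i\sinh y$, $\cos(iy)=\cosh y$, $U'(iy)=h'(y)/i$, $U''(iy)=-h''(y)$, equation (3) multiplied by $i$ becomes, first for $y<y_0$ and then for $y=y_0$ by continuity,
$$\sinh y\,q\,h''+\cosh y\,h'=\mu\sinh y\,q\,h\qquad(0\le y\le y_0).\tag{4}$$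

**Step 3: what smoothness forces.** At $y=y_0$, (4) reads $\cosh y_0\,h'(y_0)=0$. So $h'(y_0)=0$ and
$$|h'(y)|\le C(y_0-y)\quad\text{on }[0,y_0],\qquad C=\max|h''| .\tag{5}$$

Here is what to expect instead. Near $y_0$, $q\approx-2\lambda\sinh y_0\cosh y_0\,(y-y_0)$, so $\coth y/q\approx-\frac12(y-y_0)^{-1}$, and the leading part of (4) is $h''-\frac12(y-y_0)^{-1}h'=0$. Its solutions have $h'$ proportional to $(y_0-y)^{1/2}$. We must show that the constant of proportionality is not zero; positivity does it.

**Step 4: what positivity forces.** On $(0,y_0)$ put $W=\sinh y/\sqrt q$. Then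
$$\frac{W'}W=\coth y+\frac{\lambda\sinh y\cosh y}{q}=\coth y\,\frac{q+\lambda\sinh^2y}{q}=\frac{\coth y}{q},$$
so (4) reads $(Wh')'=\mu Wh$. Since $Wh'\to0$ at $0$,
$$W(y)h'(y)=\mu\int_0^yWh .$$
Let $y_1\le y_0$ be the supremum of those $y$ with $h>0$ on $[0,y)$. On $(0,y_1)$ the formula gives $h'>0$, so $h\ge1$ on $[0,y_1)$. If $y_1<y_0$, then $h(y_1)\ge1>0$ by continuity, contradicting the choice of $y_1$. So $h\ge1$ on $[0,y_0)$. The function $q$ is concave, because $q''=-2\lambda\cosh2y$, with $q(0)=1$ and $q(y_0)=0$, so $q(y)\ge(y_0-y)/y_0$. For $y\in[y_0/2,y_0)$,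
$$h'(y)\ge\frac{\mu}{W(y)}\int_0^{y_0/2}W\ \ge\ \frac{\mu\sqrt{q(y)}}{\sinh y_0}\int_0^{y_0/2}W\ \ge\ c'(y_0-y)^{1/2},\qquad c'>0 .$$
This contradicts (5) as $y\to y_0$. So BdM($t$) fails for all $t\ge t_\lambda$. $\square$

## 6. Products with flat tori

For $n\ge3$ consider $S^2_\lambda\times(\mathbb R/2\pi\mathbb Z)^{n-2}$. Its geodesics are tuples of constant-speed geodesics of the factors, and $\psi$ of a tuple is the tuple of the $\psi$'s. By the constant-speed remark in Section 2 each component is holomorphic, so the product complex structure is adapted on the whole tangent bundle and $\varepsilon=\infty$. The pullback of $F$ satisfies $-\Delta F=\mu F$. Along the unit-speed geodesic $(\gamma,\mathrm{const})$ an extension to $T^t$ would give the same function $U$ on $|\mathrm{Im}\,\zeta|<t$, and Steps 2–4 of Section 5 give the same contradiction. This completes the proof of Theorem 1. $\blacksquare$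

In this example the culprit is $1+\lambda\sin^2\zeta$. We now show what this expression is on a general manifold: a factor of the determinant of the continued inverse metric.

## 7. The canonical symplectic form is of type $(1,1)$

Identify $T\mathcal M\cong T^*\mathcal M$ by the metric, and let $\theta=\sum p_i\,dx_i$, $\omega=\sum dx_i\wedge dp_i$, so $d\theta=-\omega$. Set $\omega(X_h,\cdot)=dh$, $\{a,b\}=X_ab$, extended complex-bilinearly to complex functions. Let $X=X_{\rho/2}$ be the geodesic field and $R=\sum p_i\partial_{p_i}$ the radial field. The Jacobi identity and the scaling $[R,\partial_{p_i}]=-\partial_{p_i}$, applied to $\{a,b\}=\sum(a_{p_i}b_{x_i}-a_{x_i}b_{p_i})$, give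
$$X\{a,b\}=\{Xa,b\}+\{a,Xb\},\qquad R\{a,b\}=\{Ra,b\}+\{a,Rb\}-\{a,b\}.\tag{6}$$
With $a=\rho/2$ and $R\rho=2\rho$, the second identity gives $[R,X]=X$. Also $\theta(X_h)=\sum p_i\,\partial h/\partial p_i=Rh$.

A tangent vector to $T\mathcal M$ has a horizontal part and a vertical part in $T_x\mathcal M$; for a curve $(x(s),Y(s))$ they are $x'$ and the covariant derivative $D_sY$. At the center of normal coordinates the Christoffel symbols vanish and $dp_i=dY^i$, so for vectors $(h,v)$ at $(x,Y)$
$$\omega\big((h_1,v_1),(h_2,v_2)\big)=\langle h_1,v_2\rangle-\langle v_1,h_2\rangle,\quad \theta(h,v)=\langle Y,h\rangle,\quad d\rho(h,v)=2\langle Y,v\rangle .$$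

On a leaf $\psi_\gamma$, $\gamma$ of unit speed, $X=\tau\partial_\sigma$ and $R=\tau\partial_\tau$. As $\psi_\gamma$ is holomorphic, $JX=R$, and for holomorphic $F$
$$RF=iXF .\tag{7}$$
Every point off $\mathcal M$ lies on a leaf with $\tau>0$, and there $\tau=\Phi$. At a point of $\mathcal M$, $J$ maps the horizontal lift of a vector to its vertical lift, because $d\psi_\gamma$ maps $\partial_\sigma,\partial_\tau$ to these lifts of $\gamma'$. So $\mathcal M$ is totally real of maximal dimension: $T\mathcal M\cap J\,T\mathcal M=0$. In particular the $(1,0)$ projection is injective on $T\mathcal M\otimes\mathbb C$, and a holomorphic function or tensor near $\mathcal M$ is determined by its values on $\mathcal M$.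

**Lemma A.** On $T^\varepsilon$: (1) $\omega$ is of type $(1,1)$. (2) $d(\rho/2)\circ J=\theta$; hence $\omega=i\partial\bar\partial\rho$. (3) $\rho$ is strictly plurisubharmonic, and $T^\varepsilon$ is Stein.

**Example (circle).** Here $\omega=d\sigma\wedge d\tau=\frac i2d\zeta\wedge d\bar\zeta$, and $\rho=\tau^2=-\frac14(\zeta-\bar\zeta)^2$ has $i\partial\bar\partial\rho=\frac i2d\zeta\wedge d\bar\zeta$.

**Proof of (1).** We turn Jacobi fields into holomorphic sections along a leaf and use the identity theorem from $\tau=0$. Let $\mathcal J$ be the $2n$-dimensional space of Jacobi fields along a unit-speed $\gamma$. Each $\mathsf j\in\mathcal J$ comes from a variation $\gamma_s$ by geodesics. The field $\xi_{\mathsf j}=\partial_s\psi_{\gamma_s}|_{s=0}$ along $\psi_\gamma$ has horizontal part $\mathsf j(\sigma)$ and vertical part $\tau\mathsf j'(\sigma)$. In local holomorphic coordinates the components of $\psi_{\gamma_s}(\zeta)$ are holomorphic in $\zeta$, hence so are their $s$-derivatives. Thus $\xi_{\mathsf j}^{1,0}$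 is a holomorphic section of $\psi_\gamma^*T^{1,0}$ over $|\tau|<\varepsilon$. Moreover
$$\omega(\xi_{\mathsf j_1},\xi_{\mathsf j_2})=\tau\,\Omega(\mathsf j_1,\mathsf j_2),\qquad \Omega(\mathsf j_1,\mathsf j_2)=\langle\mathsf j_1,\mathsf j_2'\rangle-\langle\mathsf j_1',\mathsf j_2\rangle,$$
and $\Omega$ is constant in $\sigma$ by the Jacobi equation and the symmetry of the curvature operator.

Extend $\mathsf j\mapsto\xi_{\mathsf j}$ complex-linearly to $\mathcal J_{\mathbb C}=\mathcal J\otimes\mathbb C$. The map $\mathcal J_{\mathbb C}\to T^{1,0}$, $\mathsf j\mapsto\xi^{1,0}_{\mathsf j}(\zeta)$, is onto for every $\zeta$: for $\tau\ne0$ the $\xi_{\mathsf j}$, $\mathsf j\in\mathcal J$, fill the real tangent space; for $\tau=0$ they fill $T\mathcal M$, which is totally real of dimension $n$. So its kernel $\mathcal N_\zeta$ is a holomorphic subbundle of rank $n$ of the trivial bundle with fiber $\mathcal J_{\mathbb C}$, and $\Omega|_{\mathcal N_\zeta}$ is a holomorphic section of $\Lambda^2\mathcal N^*$. For real $\zeta=\sigma$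 we have $\xi_{\mathsf j}=\mathsf j(\sigma)\in T\mathcal M\otimes\mathbb C$, where the $(1,0)$ projection is injective. So $\mathcal N_\sigma=\{\mathsf j:\mathsf j(\sigma)=0\}$, and $\Omega=0$ on it. By the identity theorem $\Omega|_{\mathcal N_\zeta}=0$ on the whole strip.

For $\tau\ne0$ the map $\mathsf j\mapsto\xi_{\mathsf j}(\zeta)$ is an isomorphism onto the complexified tangent space and carries $\mathcal N_\zeta$ onto $T^{0,1}$. So $\omega|_{T^{0,1}}=\tau\Omega|_{\mathcal N_\zeta}=0$. As $\omega$ is real, it also vanishes on $T^{1,0}$. This is (1) off $\mathcal M$, and on $\mathcal M$ by continuity.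

**Proof of (2).** We check the identity on the leaf and on its symplectic complement. Let $\tau>0$. The tangent space of the leaf is spanned by $\xi_{\gamma'}=\partial_\sigma$ and $\xi_{\sigma\gamma'}=\sigma\partial_\sigma+\tau\partial_\tau$. Now $\Omega(\mathsf j,\gamma')=-\langle\mathsf j',\gamma'\rangle$ and $\Omega(\mathsf j,\sigma\gamma')=\langle\mathsf j,\gamma'\rangle-\sigma\langle\mathsf j',\gamma'\rangle$. So the $\omega$-complement of the leaf is $\{\xi_{\mathsf j}:\mathsf j\perp\gamma',\ \mathsf j'\perp\gamma'\}$. It is $J$-invariant, since the tangent space of the leaf is and since $\omega(J\cdot,J\cdot)=\omega$ by (1). On it $d\rho(\xi_{\mathsf j})=2\tau^2\langle\gamma',\mathsf j'\rangle=0$ and $\theta(\xi_{\mathsf j})=\tau\langle\gamma',\mathsf j\rangle=0$, so both sides of (2) vanish. It is complementary to the leaf, because $\omega(\xi_{\gamma'},\xi_{\sigma\gamma'})=\tau\ne0$. On the leaf $\rho=\tau^2$, and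
$$d(\rho/2)(J\partial_\sigma)=d(\rho/2)(\partial_\tau)=\tau=\theta(\partial_\sigma),\qquad d(\rho/2)(J\partial_\tau)=-d(\rho/2)(\partial_\sigma)=0=\theta(\partial_\tau).$$
This proves $d(\rho/2)\circ J=\theta$ off $\mathcal M$, and on $\mathcal M$ by continuity. Since $d\rho\circ J=i\partial\rho-i\bar\partial\rho$, we have $d(d\rho\circ J)=-2i\partial\bar\partial\rho$. So $-\omega=d\theta=-i\partial\bar\partial\rho$.

**Proof of (3).** By (2), $\omega(w,Jw)=2\sum\rho_{j\bar k}w_j\bar w_k$ is twice the Levi form of $\rho$, and it is nondegenerate because $\omega$ is. At a point of $\mathcal M$ write $w=v+Ju$ with $v,u\in T\mathcal M$. Then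
$$\omega(w,Jw)=\omega(v+Ju,Jv-u)=\omega(v,Jv)+\omega(u,Ju)-2\omega(v,u)=|v|^2+|u|^2,$$
since $\mathcal M$ is Lagrangian and $J$ maps horizontal to vertical lifts. So the Levi form is positive definite on $\mathcal M$. Every point is joined to $\mathcal M$ by a ray, along which a nondegenerate form keeps its signature, so it is positive definite everywhere. The function $1/(\varepsilon^2-\rho)$ (or $\rho$, if $\varepsilon=\infty$) is an increasing convex function of $\rho$ with positive derivative, hence strictly plurisubharmonic, and its sublevel sets are compact. Grauert's theorem says that a complex manifold with a strictly plurisubharmonic exhaustion is Stein. $\square$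

On a Stein manifold, local coordinates near any point $p$ can be chosen among global holomorphic functions; in particular the $dF_p$, $F\in\mathcal O(T^\varepsilon)$, span $T^{*1,0}_p$. For such $F$, $\omega(X_F,\cdot)=dF$ vanishes on $T^{0,1}$. So the $(1,0)$ part of $X_F$ is $\omega$-orthogonal to $T^{0,1}$, and by Lemma A(1) also to $T^{1,0}$; hence it is $0$. So $X_F$ is of type $(0,1)$, these fields span $T^{0,1}_p$, and
$$\{F_1,F_2\}=X_{F_1}F_2=0\qquad(F_1,F_2\in\mathcal O(T^\varepsilon)).\tag{8}$$

## 8. Continuing the inverse metric, and the Laplacian with it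

Near $\mathcal M$, $XF_1(x,Y)=d(F_1|_{\mathcal M})(Y)+O(|Y|^2)$ is to first order the linear function on fibers given by the gradient, and its bracket with $F_2$ on $\mathcal M$ is $\langle\nabla F_1,\nabla F_2\rangle$. So $\{XF_1,F_2\}$ is a candidate for the continued inverse metric.

**Lemma B.** For $F_1,F_2\in\mathcal O(T^\varepsilon)$ the function $H=\{XF_1,F_2\}$ is holomorphic, and $G(dF_1,dF_2):=H$ defines a holomorphic section $G$ of $\mathrm{Sym}^2T^{1,0}$ over $T^\varepsilon$ that equals the (complexified) inverse metric on $\mathcal M$. Off $\mathcal M$ let $V=\frac1{2\Phi}(X-iR)$, which is $\partial_\zeta$ on leaves ($\tau>0$). Then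
$$G(\partial\Phi,\cdot)=\frac1{2i}V,\qquad G(\partial\Phi,\partial\Phi)=-\frac14 .\tag{9}$$

**Step 1: $H$ is holomorphic.** We show first that $H$ is holomorphic along leaves, then that $X_{F_3}H=0$. By $[R,X]=X$ and (7),
$$RXF_1=XRF_1+XF_1=iX^2F_1+XF_1 .\tag{10}$$
Hence, by (6),
$$RH=\{iX^2F_1+XF_1,F_2\}+\{XF_1,iXF_2\}-H=i\big(\{X^2F_1,F_2\}+\{XF_1,XF_2\}\big)=iXH .$$
For $F_3\in\mathcal O(T^\varepsilon)$ let $C=\{F_3,H\}$. Then
$$RC=\{iXF_3,H\}+\{F_3,iXH\}-C=iXC-C .$$
On a leaf this reads $\tau\partial_\tau C+C=i\tau\partial_\sigma C$, that is, $\partial_\tau(\tau C)=i\partial_\sigma(\tau C)$. So $\tau C$ is holomorphic on the strip, and it vanishes for $\tau=0$. Hence $C=0$ off $\mathcal M$, and everywhere by continuity. Thus $X_{F_3}H=0$; as these fields span $T^{0,1}$, $H$ is holomorphic.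

**Step 2: $G$ is a tensor.** By (8), $\{XF_1,F_2\}-\{XF_2,F_1\}=\{XF_1,F_2\}+\{F_1,XF_2\}=X\{F_1,F_2\}=0$, so $H$ is symmetric in $F_1,F_2$. At $p$ it depends on $F_2$ only through $dF_2$, and by symmetry on $F_1$ only through $dF_1$. So $G$ is a well-defined symmetric tensor. It is holomorphic because coordinates can be taken from $\mathcal O(T^\varepsilon)$. On $\mathcal M$ we have $XF_1=0$ and $\partial_{p_i}(XF_1)=g^{ij}\partial_j(F_1|_{\mathcal M})$, so $H=\langle\nabla F_1,\nabla F_2\rangle$ there.

**Step 3: the formulas (9).** For $F\in\mathcal O(T^\varepsilon)$ and $h=XF$, $G(dF,\alpha)=\alpha(X_h)$ for all $(1,0)$ covectors $\alpha$, since this holds for $\alpha=dF_2$. Take $\alpha=\partial\Phi=\frac12(d\Phi-i\,d\Phi\circ J)$. Since $X=X_{\rho/2}=\Phi X_\Phi$, $X_h\Phi=-X_\Phi h=-Xh/\Phi$. By Lemma A(2), $d\Phi\circ J=\theta/\Phi$, so $d\Phi(JX_h)=\theta(X_h)/\Phi=Rh/\Phi$, and $Rh=iXh+h$ by (10). Therefore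
$$\partial\Phi(X_h)=\frac1{2\Phi}\big(-Xh-i(iXh+h)\big)=\frac{-ih}{2\Phi}=\frac{XF}{2i\Phi}=\frac1{2i}VF,$$
because $VF=\frac1{2\Phi}(XF-iRF)=\frac1\Phi XF$. Since $R=JX$, $V$ is of type $(1,0)$, so this is $G(\partial\Phi,\cdot)=\frac1{2i}V$. Finally $\partial\Phi(V)=V\Phi=\frac1{2\Phi}(X\Phi-iR\Phi)=-\frac i2=\frac1{2i}$, using $X\Phi=0$, $R\Phi=\Phi$. So $G(\partial\Phi,\partial\Phi)=(2i)^{-2}=-\frac14$. $\square$

This proves Theorem 2(a): existence is Lemma B, and uniqueness holds because $\mathcal M$ is totally real of maximal dimension and meets every component of $T^\varepsilon$. Since $G$ is nondegenerate on the compact set $\mathcal M$, $\varepsilon_*>0$.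

**Example (circle).** $G=\partial_\zeta\otimes\partial_\zeta$. For $\tau>0$, $\partial\Phi=\partial\tau=\frac1{2i}d\zeta$, and (9) is visible.

**Example ($S^2_\lambda$).** On $Q$ the form $v\cdot w$ is nondegenerate on $T_zQ=\{v:v\cdot z=0\}$, since $z\cdot z=1$. Let $G_0$ be its inverse. On $S^2$ it is the round inverse metric, and $G_0+\lambda B\otimes B$ is the inverse of $g_\lambda$ there. The map $E$ of Section 4 is a local biholomorphism and the identity on $S^2$. So $G=E^*(G_0+\lambda B\otimes B)$, as both are holomorphic and agree on $S^2$. By $\det(G_0+\lambda BB^T)=\det G_0\,(1+\lambda\,B\cdot B)$, it is degenerate exactly where $1+\lambda\,B\cdot B=1+\lambda(z_1^2+z_2^2)=0$. Along the meridian of Section 5 this is $1+\lambda\sin^2\zeta=0$.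

**The operator $\Delta_{\mathbb C}$.** On $T^{\varepsilon_*}$ define, in holomorphic coordinates, with $G^{ij}=G(dz_i,dz_j)$ and summation over repeated indices,
$$\Delta_{\mathbb C}F=\partial_i(G^{ij}\partial_jF)-\tfrac12G^{ij}(\partial_i\log\det G)\,\partial_jF .\tag{11}$$
Here $\partial_i\log\det G$ means $\partial_i(\det G)/\det G$. Locally choose $g$ with $g^2=1/\det G$ and put $\nu=g\,dz_1\wedge\dots\wedge dz_n$. Then (11) is $g^{-1}\partial_i(gG^{ij}\partial_jF)$, the divergence with respect to $\nu$ of the field $G(dF,\cdot)$. Under a coordinate change with Jacobian matrix $A$, $\det G$ is multiplied by $(\det A)^2$ and $dz_1\wedge\dots\wedge dz_n$ by $\det A$. So $\nu$ is well defined up to sign, and the divergence does not see the sign. Hence $\Delta_{\mathbb C}$ is independent of coordinates. It has holomorphic coefficients and principal symbol $G$. The formula also defines it on smooth functions, where it contains only $\partial_{z_i}$-derivatives.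

Moreover $(\Delta_{\mathbb C}F)|_{\mathcal M}=\Delta(F|_{\mathcal M})$ for holomorphic $F$. Let $u_i=z_i|_{\mathcal M}$. The $du_i$ form a basis of $T^*\mathcal M\otimes\mathbb C$; let $e_i$ be the dual frame of complex vector fields. From $dK=\sum_i(\partial_iK)dz_i$ we get $(\partial_iK)|_{\mathcal M}=e_i(K|_{\mathcal M})$ for holomorphic $K$. If $du_i=\sum_jA_{ij}\eta_j$ with a real orthonormal coframe $\eta_j$, then $\det G|_{\mathcal M}=\det(AA^T)=(\det A)^2$ and $g\,du_1\wedge\dots\wedge du_n=\pm\eta_1\wedge\dots\wedge\eta_n$. So $\nu$ restricts to $\pm$ the Riemannian volume form. As the $du_i$ are closed, the Riemannian divergence of $\sum W^ie_i$ is $g^{-1}\sum e_i(gW^i)$. Applied to $\nabla f=\sum G^{ij}(e_jf)e_i$ with $f=F|_{\mathcal M}$, this is the restriction of $\Delta_{\mathbb C}F$. For the circle $\Delta_{\mathbb C}=\partial_\zeta^2$.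

## 9. A degenerate point of $G$ destroys BdM($t$)

We prove: *if $0<t<\varepsilon$ and BdM($t$) holds, then $t<\varepsilon_*$.* The idea is that BdM($t$) lets us apply $\Delta$ and stay smooth up to the boundary, while $\Delta_{\mathbb C}$ has a pole where $\det G=0$.

**Step 1: a nearest degenerate point.** Suppose $G$ is degenerate somewhere on the compact set $\{\Phi\le t\}$, and choose such a point $p$ with $\Phi(p)$ minimal. Then $\Phi(p)=\varepsilon_*\le t$, and $p=\psi_\gamma(\zeta_0)$ with $\mathrm{Im}\,\zeta_0=\varepsilon_*$, $\gamma$ of unit speed.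

**Step 2: $\Delta$ preserves smoothness up to the boundary.** Let $F\in\mathcal O(T^\varepsilon)$. As $t<\varepsilon$, $F$ is smooth up to the boundary of $T^t$. So by BdM($t$), $F|_{\mathcal M}=e^{-t\sqrt{-\Delta}}f$ with $f\in C^\infty$. Then $\Delta(F|_{\mathcal M})=e^{-t\sqrt{-\Delta}}\Delta f$ extends, again by BdM($t$), to a function $DF\in\mathcal O(T^t)$ that is smooth up to the boundary. On $T^{\varepsilon_*}\subset T^t$ we have $DF=\Delta_{\mathbb C}F$, since both are holomorphic and agree on $\mathcal M$.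

**Step 3: the pole.** Choose $z_j=F_j\in\mathcal O(T^\varepsilon)$ that are coordinates near $p$. Let $\delta=\det(G(dF_i,dF_j))\circ\psi_\gamma$, which is holomorphic on $|\tau|<\varepsilon$, with $\delta(\zeta_0)=0$. It is not identically $0$, since just below $\zeta_0$ the $dF_i$ are independent and $G$ is nondegenerate. Near $p$ write $\partial\Phi=\sum\alpha_j\,dz_j$ with smooth $\alpha_j$. Putting $F=z_j$ in (11) gives $DF_j=\partial_iG^{ij}-\frac12G^{ij}\partial_i\log\det G$ on $T^{\varepsilon_*}$ near $p$. By (9), $G^{ij}\alpha_j\partial_i=\frac1{2i}V$, which is $\frac1{2i}\partial_\zeta$ on the leaf. So at $\zeta=\zeta_0-is$ with small $s>0$,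
$$\frac1{4i}\,\partial_\zeta\log\delta=\frac12G^{ij}\alpha_j\,\partial_i\log\det G=\sum_j\alpha_j\big(\partial_iG^{ij}-DF_j\big).$$
The right side is bounded as $s\to0$. The left side is asymptotic to $\frac{m}{4i(\zeta-\zeta_0)}$, with $m\ge1$ the order of the zero of $\delta$. This is a contradiction. So $G$ is nondegenerate on $\{\Phi\le t\}$, hence on a neighborhood of this compact set, that is, $t<\varepsilon_*$. $\square$

## 10. Zerner's theorem and gluing of local extensions

The converse needs a tool for continuing solutions across hypersurfaces.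

**Zerner's theorem** (M. Zerner, C. R. Acad. Sci. Paris 272 (1971); see Hörmander, *The Analysis of Linear Partial Differential Operators I*, Section 9.4). Let $P$ be a linear differential operator with holomorphic coefficients near $z_0\in\mathbb C^N$ and principal symbol $P_m$. Let $\phi$ be real and $C^1$, $\phi(z_0)=0$, $d\phi(z_0)\ne0$, $P_m(z_0,\partial\phi(z_0))\ne0$. If $u$ is holomorphic in $\{\phi<0\}$ near $z_0$ and $Pu=0$ there, then $u$ extends holomorphically to a neighborhood of $z_0$.

**Example.** In $\mathbb C^2$ let $P=\partial_{z_1}$ and $\phi=\mathrm{Re}\,z_2$. Then $\partial\phi=\frac12dz_2$ and the symbol vanishes: the theorem does not apply, and indeed $u=1/z_2$ satisfies $Pu=0$ and does not extend to $0$. With $\phi=\mathrm{Re}\,z_1$ the symbol is $\frac12$. A solution on $\{\mathrm{Re}\,z_1<0\}$ near $0$ depends, locally, only on $z_2$ and extends.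

**Gluing remark.** Let $D$ be relatively compact and open in a complex manifold with a fixed Riemannian metric, and $v\in\mathcal O(D)$. Suppose each $p\in\partial D$ has a metric ball $B_p$ centered at $p$ and $v_p\in\mathcal O(B_p)$ with $v_p=v$ on $B_p\cap D$. Then $v$ extends holomorphically to a neighborhood of $\overline D$.

**Proof.** Let $B'_p$ be the concentric ball of $\frac13$ the radius $r_p$. If $B'_p\cap B'_q\ne\emptyset$ and $r_q\le r_p$, a point of $B'_q$ has distance less than $\frac13r_p+\frac23r_q\le r_p$ from $p$, so $B'_q\subset B_p$. On $B'_q\cap D$, which is open and nonempty, $v_p=v=v_q$. Metric balls are connected, so $v_p=v_q$ on $B'_q$. Hence $v$ and the $v_p|_{B'_p}$ fit together. $\square$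

In Zerner's theorem the neighborhood can be shrunk so that its intersection with $\{\phi<0\}$ is connected, and then the extension agrees with $u$ there.

## 11. If $t<\varepsilon_*$: eigenfunctions continue with size $e^{a\Phi}$

From here to the end of Section 13, $0<t<\varepsilon_*$ is fixed, and we prove BdM($t$). This section treats the direction from $f$ to the extension.

**Step 1: preliminaries.** We fix charts, import Theorem 0 as an isomorphism of function spaces, and compute a transpose. Fix $t<t_+<r<r_2<\varepsilon_*$ and a smooth positive volume $dV$ on $T^\varepsilon$. There are finitely many holomorphic charts and constants $\delta_0,\Lambda>0$ such that every $z$ with $\Phi(z)\le r$ is, in one of them, the center of coordinate balls $B(z,\delta)$, $\delta\le\delta_0$, contained in $\{\Phi<r_2\}$, on which $\Phi=|Y|$ is Lipschitz with constant $\Lambda$ and $dV$ is comparable to Lebesgue measure. For $u$ holomorphic on $B(z,\delta)$, Cauchy's estimates and the mean value inequality read, the latter with $C$ independent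 of $z,\delta,u$,
$$|\partial^\alpha u(z)|\le C_\alpha\delta^{-|\alpha|}\sup_{B(z,\delta)}|u|,\qquad |u(z)|^2\le C\delta^{-2n}\int_{B(z,\delta)}|u|^2dV .$$

Fix $0<t_0<\min(\varepsilon_0,t)$. Let $\mathcal O^\infty(\overline{T^{t_0}})$ be the Fréchet space of holomorphic functions on $T^{t_0}$ smooth up to the boundary, with the norms $C^k(\overline{T^{t_0}})$. By Theorem 0 and the injectivity of $e^{-t_0\sqrt{-\Delta}}$, the map $A:f\mapsto$ (extension of $e^{-t_0\sqrt{-\Delta}}f$) is a linear bijection from $C^\infty(\mathcal M)$ onto $\mathcal O^\infty(\overline{T^{t_0}})$. If $f_n\to f$ and $Af_n\to u$, restriction to $\mathcal M$ gives $u|_{\mathcal M}=e^{-t_0\sqrt{-\Delta}}f$, so $u=Af$. The graph is closed, so by the closed graph theorem for Fréchet spaces $A$ and $A^{-1}$ are continuous.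

Let $\Delta^t$ be the transpose of $\Delta_{\mathbb C}$ with respect to $dV$. (The superscript is not the number $t$.) For holomorphic $q$ we have $\Delta_{\mathbb C}(u\bar q)=\bar q\,\Delta_{\mathbb C}u$, because $\partial_{z_i}\bar q=0$. Hence
$$\int\psi\,(\Delta_{\mathbb C}u)\,\bar q\,dV=\int(\Delta^t\psi)\,u\,\bar q\,dV\tag{12}$$
for $\psi\in C^2_c(T^{\varepsilon_*})$ and $u,q$ holomorphic near $\operatorname{supp}\psi$. The second-order part of $\Delta^t$ is $G^{ij}\partial_i\partial_j$, so by (9), for $\psi=\chi(\Phi)$ supported off $\mathcal M$,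
$$\Delta^t\chi(\Phi)=-\tfrac14\chi''+e^1\chi'+e^0\chi,\tag{13}$$
with smooth complex functions $e^0,e^1$ on $T^{\varepsilon_*}\setminus\mathcal M$ independent of $\chi$.

**Step 2: eigenfunctions extend to $T^{\varepsilon_*}$.** Let $-\Delta\varphi=a^2\varphi$. Since $\varphi=e^{-s\sqrt{-\Delta}}(e^{sa}\varphi)$, it extends to $T^s$ for $s<\varepsilon_0$. Let $r^*$ be the supremum of those $r\le\varepsilon_*$ for which it extends to $T^r$; then it extends to $T^{r^*}$, and $(\Delta_{\mathbb C}+a^2)\varphi=0$ there, since this holds on $\mathcal M$. Suppose $r^*<\varepsilon_*$. The boundary $\{\Phi=r^*\}$ is compact and smooth, and with $\phi=\Phi-r^*$ the symbol is $G(\partial\Phi,\partial\Phi)=-\frac14\ne0$. Zerner's theorem and the gluing remark extend $\varphi$ to a neighborhood of $\overline{T^{r^*}}$, hence to a larger tube, a contradiction. So $\varphi\in\mathcal O(T^{\varepsilon_*})$. This gives existence but no size, and for the series $\sum f_je^{-ta_j}\varphi_j$ we need the size up to powers of $a_j$.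

**Step 3: size on $\overline{T^{t_0}}$.** The extension of $\varphi$ is $A(e^{t_0a}\varphi)$, where $\varphi=\varphi_j$, $a=a_j$. By continuity of $A$ and the $C^l$ bounds on $\varphi$, $\sup_{T^{t_0}}|\varphi|\le C(1+a)^ke^{t_0a}$. Also $\sup_{\mathcal M}|\varphi|\le C(1+a)^k$, after enlarging $k$. The three-lines theorem on each leaf strip $0\le\tau\le t_0$ gives
$$|\varphi|\le C(1+a)^ke^{a\Phi}\qquad\text{on }\overline{T^{t_0}} .\tag{14}$$

**Step 4: an $L^2$ bound up to $\Phi=r$.** We use the weight $e^{-2a\Phi}$. It is chosen so that, by $G(\partial\Phi,\partial\Phi)=-\frac14$, the terms with $a^2$ cancel. Let $C_0$ bound $|e^0|,|e^1|$ on $\frac{t_0}2\le\Phi\le r_2$, let $K=6C_0+2$, and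
$$\chi(\Phi)=\kappa(\Phi)\,(r_2-\Phi)_+^3\,e^{-K\Phi},$$
with $\kappa$ smooth, $0\le\kappa\le1$, $\kappa=0$ for $\Phi\le\frac{t_0}2$, $\kappa=1$ for $\Phi\ge t_0$. This is $C^2$, with compact support in $T^{\varepsilon_*}\setminus\mathcal M$. Since
$$-\tfrac14(\chi e^{-2a\Phi})''=e^{-2a\Phi}\big(-\tfrac14\chi''+a\chi'-a^2\chi\big),$$
(12) and (13) applied to $\chi e^{-2a\Phi}$ give
$$0=\int\chi e^{-2a\Phi}\big((\Delta_{\mathbb C}+a^2)\varphi\big)\bar\varphi\,dV=\int|\varphi|^2e^{-2a\Phi}\Big[a\chi'-\tfrac14\chi''+e^1\chi'-2ae^1\chi+e^0\chi\Big]dV .\tag{15}$$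
On $t_0\le\Phi<r_2$, $\chi$ is a product of two positive, decreasing, convex functions, so $\chi''\ge0$, and $\chi'\le-K\chi$. Let $a\ge2C_0+1$. Then $a-C_0\ge\frac a2$ and $2a+1\le3a$, and the real part of the bracket is at most
$$-(a-C_0)|\chi'|+(2a+1)C_0\chi\le-\tfrac{aK}2\chi+3aC_0\chi=-a\chi .$$
On $\frac{t_0}2\le\Phi\le t_0$ the bracket is $O(1+a)$, and $|\varphi|^2e^{-2a\Phi}\le C(1+a)^{2k}$ by (14). Taking real parts in (15), $a\int_{\Phi\ge t_0}\chi|\varphi|^2e^{-2a\Phi}dV\le C(1+a)^{2k+1}$. As $\chi$ is bounded below on $t_0\le\Phi\le r$,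
$$\int_{t_0\le\Phi\le r}|\varphi|^2e^{-2a\Phi}\,dV\le C(1+a)^{N_1} .$$
For the finitely many $\varphi_j$ with $a_j<2C_0+1$ this is trivial.

**Step 5: pointwise bounds and the series.** Let $t_0\le\Phi(z)\le t_+$ and $\delta=\delta_1/(1+a)$, where $\delta_1\le\delta_0$ and $\Lambda\delta_1\le\min(r-t_+,t_+-t)$. Then $B(z,\delta)\subset\{\Phi<r\}$, and on it $e^{2a\Phi}\le e^{2\Lambda\delta_1}e^{2a\Phi(z)}$. The mean value inequality, with Step 4 where $\Phi\ge t_0$ and (14) where $\Phi\le t_0$, gives $|\varphi(z)|^2\le C(1+a)^{2n}e^{2a\Phi(z)}(1+a)^{N_2}$, where $N_2=\max(N_1,2k)$. Together with (14), for some $N_3$,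
$$|\varphi_j(z)|\le C(1+a_j)^{N_3}e^{a_j\Phi(z)}\qquad(\Phi(z)\le t_+).$$
For $\Phi(z)\le t$, Cauchy's estimates on $B(z,\delta_1/(1+a_j))\subset\{\Phi\le t_+\}$ give $|\partial^\alpha\varphi_j|\le C_\alpha(1+a_j)^{N_3+|\alpha|}e^{ta_j}$ on $\overline{T^t}$.

If $f\in C^\infty(\mathcal M)$, the $f_j$ decrease rapidly, so $\sum_jf_je^{-ta_j}\varphi_j$ converges in $C^k(\overline{T^t})$ for every $k$. Its sum is holomorphic on $T^t$, smooth up to the boundary, and equals $e^{-t\sqrt{-\Delta}}f$ on $\mathcal M$. $\square$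

## 12. Replacing the contour shift: the continuation of $\cosh(\tau\sqrt{-\Delta})F$

For the other direction we prove the following.

**Proposition 2.** There are $C,N'$ such that for every bounded $F\in\mathcal O(T^t)$, with $F_j=\int_{\mathcal M}F\varphi_j$,
$$|F_j|\le C(1+a_j)^{N'}e^{-ta_j}\sup_{T^t}|F| .$$

This suffices. Let $F\in\mathcal O(T^t)$ be smooth up to the boundary. As $t<\varepsilon_*$, $\Delta_{\mathbb C}$ has smooth coefficients near $\overline{T^t}$, so each $\Delta_{\mathbb C}^kF$ is smooth up to the boundary, hence bounded. Its restriction to $\mathcal M$ is $\Delta^k(F|_{\mathcal M})$, with coefficients $(-a_j^2)^kF_j$. So $a_j^{2k}|F_j|\le C_k(1+a_j)^{N'}e^{-ta_j}$ for all $k$. Then $f_j=e^{ta_j}F_j$ decreases rapidly, and $F=e^{-t\sqrt{-\Delta}}f$ with $f=\sum f_j\varphi_j\in C^\infty$.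

On the circle we moved the contour. Here there is nothing to move, but the function $v(\tau,\cdot)=\cosh(\tau\sqrt{-\Delta})F$ on $\mathcal M$ has coefficients $F_j\cosh(a_j\tau)$ and solves $v_{\tau\tau}+\Delta v=0$. On the circle $v(\tau,\zeta)=\frac12(F(\zeta+i\tau)+F(\zeta-i\tau))$, so large $\tau$ costs room in $\Phi$ at unit rate. We show that this is so in general. In the rest of the proof $\sup_{T^t}|F|\le1$.

**Step 1: small $\tau$.** The power series in $\tau$ gives $v$ near $\tau=0$. If $u\in\mathcal O(T^s)$, $|u|\le M$, $s'<s\le t$, then Cauchy's estimates on balls of radius $\min(\delta_0,(s-s')/\Lambda)$ give $|\Delta_{\mathbb C}u|\le C_1M(s-s')^{-2}$ on $T^{s'}$. Going from $T^t$ to $T^s$ in $k$ equal steps, $|\Delta_{\mathbb C}^kF|\le(C_1k^2(t-s)^{-2})^k$ on $T^s$. Since $(2k)!\ge(2k/e)^{2k}$, $k^{2k}\le e^{2k}(2k)!$. So the $k$-th term of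
$$v(\tau,z)=\sum_{k\ge0}\frac{\tau^{2k}}{(2k)!}(-\Delta_{\mathbb C})^kF(z)$$
is at most $\big(C_1e^2|\tau|^2(t-s)^{-2}\big)^k$ on $T^s$. Fix $c\in(0,\frac12]$ with $C_1e^2c^2\le\frac12$; it does not depend on $F$. Choosing $s$ slightly larger than $\Phi(z)$, we see that the series converges locally uniformly on $\{|\tau|<c(t-\Phi(z))\}\subset\mathbb C\times T^t$, with $|v|\le2$. So $v$ is holomorphic there, and termwise $v_{\tau\tau}+\Delta_{\mathbb C}v=0$, $v(0,\cdot)=F$, $v_\tau(0,\cdot)=0$.

**Step 2: extension to $D=\{|\tau|+\Phi(z)<t\}$.** We push the slope $c$ up to $1$ by Zerner's theorem. As $\Phi$ is not smooth on $\mathcal M$, we regularize. Let $t'<t$, $0<\delta<t'$, $\Phi_\delta=\sqrt{\rho+\delta^2}$, and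
$$D_s=\{\Phi_\delta<t',\ |\tau|<s(t'-\Phi_\delta)\}.$$
On $D_c$ the function $v$ is defined by Step 1. Extensions to $D_s$ are unique and satisfy the equation, since the fibers over $z$ are discs about $\tau=0$. Let $s^*\ge c$ be the supremum of those $s\le1$ for which $v$ extends to $D_s$; then $v$ extends to $D_{s^*}$. Suppose $s^*<1$. The closure $\overline{D_{s^*}}=\{\Phi_\delta\le t',|\tau|\le s^*(t'-\Phi_\delta)\}$ is compact in $\mathbb C\times T^t$, and $\Phi\le\sqrt{t'^2-\delta^2}<t'$ on it. Put $c'=c(t-t')$.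

Boundary points with $|\tau|<c'$ lie in the open set $\{|\tau|<c',\Phi<t'\}\subset\{|\tau|<c(t-\Phi)\}$, where $v$ is already holomorphic by Step 1. The two definitions agree on the overlap, since both sets have discs about $0$ as fibers. At the other boundary points $\tau\ne0$, so $\Phi_\delta<t'$. Near them $D_{s^*}=\{\phi<0\}$ with $\phi=|\tau|-s^*(t'-\Phi_\delta)$ smooth and $\partial_\tau\phi=\bar\tau/(2|\tau|)\ne0$. We have $\partial\Phi_\delta=(\Phi/\Phi_\delta)\partial\Phi$ off $\mathcal M$ and $\partial\Phi_\delta=0$ on $\mathcal M$. By (9) the symbol of $\partial_\tau^2+\Delta_{\mathbb C}$ at $\partial\phi$ is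
$$\frac{\bar\tau}{4\tau}+s^{*2}G(\partial\Phi_\delta,\partial\Phi_\delta)=\frac{\bar\tau}{4\tau}-\frac{s^{*2}}4\,\frac{\rho}{\rho+\delta^2}\ne0,\tag{16}$$
because the first term has modulus $\frac14$ and the second a smaller one. By Zerner's theorem and the gluing remark $v$ extends to a neighborhood of $\overline{D_{s^*}}=\bigcap_{s>s^*}\overline{D_s}$. By compactness this neighborhood contains some $D_s$ with $s^*<s\le1$, a contradiction. So $s^*=1$. The sets $D_1=\{|\tau|+\Phi_\delta<t'\}$ increase to $D$ as $\delta\to0$, $t'\to t$, and the extensions agree because fibers are discs about $0$. Hence $v\in\mathcal O(D)$.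

**Step 3: bounds on compact sets.** The linear map $F\mapsto v$ from bounded holomorphic functions on $T^t$ (sup norm) to the Fréchet space $\mathcal O(D)$ has closed graph: if $F_n\to F$ and $v_n\to w$, then by the bound in Step 1 $w$ agrees near $\tau=0$ with the function $v$ belonging to $F$, hence on $D$. So for each compact $\mathcal K\subset D$
$$|v|+|v_\tau|\le C_{\mathcal K}\ \text{ on }\mathcal K,\ \text{ uniformly for }\sup|F|\le1 .\tag{17}$$

**What is still missing.** For real $x<t-t_0$, (17) bounds $v(x,\cdot)$ with all derivatives on $\overline{T^{t_0}}$. Continuity of $A^{-1}$ then gives $e^{t_0a_j}|F_j|\cosh(a_jx)\le C_x$, that is, $|F_j|\le2C_xe^{-(t_0+x)a_j}$. This yields every exponent below $t$, but we know nothing about $C_x$ as $x\to t-t_0$. Zerner's theorem cannot help: at $\tau>0$ on the limiting surface $|\tau|+\Phi=t$ the symbol (16), with $s^*=1$ and $\delta=0$, is $\frac14-\frac14=0$. The surface is characteristic. What we need is polynomial control of $v$ near it, and an energy identity supplies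 this.

## 13. An energy estimate up to the characteristic surface

**Step 1: two identities.** Take $\tau=x$ real, $x\ge0$, and let $\langle\cdot\rangle$ denote $\int dx\int dV$. Let $\eta(x,\Phi)$, $\psi(x,\Phi)$ be real functions, sufficiently smooth, vanishing near $x=0$ and near $\mathcal M$, compactly supported in the set where $v$ is smooth. We take the real parts of $\langle\eta(v_{xx}+\Delta_{\mathbb C}v)\bar v\rangle=0$ and $\langle\psi(v_{xx}+\Delta_{\mathbb C}v)\bar v_x\rangle=0$. Integration by parts in $x$ gives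
$$\mathrm{Re}\int\eta v_{xx}\bar v\,dx=\int\big(-\eta|v_x|^2+\tfrac12\eta_{xx}|v|^2\big)dx,\qquad \mathrm{Re}\int\psi v_{xx}\bar v_x\,dx=-\tfrac12\int\psi_x|v_x|^2dx .$$
For fixed $x$ we use (12) and (13) with $u=v$ and $q=v$, respectively $q=v_x$. In the second case $-\frac14\mathrm{Re}\,\psi_{\Phi\Phi}v\bar v_x=-\frac18\psi_{\Phi\Phi}(|v|^2)_x$, which we integrate by parts in $x$. The result is
$$\big\langle(\tfrac12\eta_{xx}-\tfrac14\eta_{\Phi\Phi})|v|^2-\eta|v_x|^2\big\rangle+\mathrm{Re}\big\langle(e^1\eta_\Phi+e^0\eta)|v|^2\big\rangle=0,\tag{18}$$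
$$\big\langle-\tfrac12\psi_x|v_x|^2+\tfrac18\psi_{\Phi\Phi x}|v|^2\big\rangle+\mathrm{Re}\big\langle(e^1\psi_\Phi+e^0\psi)v\bar v_x\big\rangle=0 .\tag{19}$$

**Step 2: the weights.** Let $t'<t$, $w=(t'-x-\Phi)_+$, $N=6$, $x_m=t-\frac{t_0}2$, and
$$\psi=w^N\beta,\quad\eta=\tfrac N2w^{N-1}\beta,\quad\beta=b(x)\,\alpha(\Phi)\,\kappa\Big(\frac x{t-\Phi}\Big),\quad b(x)=(x_m-x)_+^3e^{-Kx} .$$
Here $\alpha,\kappa$ are smooth with values in $[0,1]$; $\alpha=0$ for $\Phi\le\frac{t_0}8$, $\alpha=1$ for $\Phi\ge\frac{t_0}4$; $\kappa(\xi)=0$ for $\xi\le\frac c4$, $\kappa(\xi)=1$ for $\xi\ge\frac c2$. On the support $x+\Phi\le t'<t$, which is a compact part of $D$. The weights vanish near $x=0$, because there $t-\Phi\ge t-t'>0$ and $\kappa$ vanishes for $x\le\frac c4(t-\Phi)$. The function $b$ is $C^2$, and only two $x$-derivatives fall on it; $w^N$ and $w^{N-1}$ are $C^4$. So (18) and (19) apply. We add them.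

**Step 3: the main region $\Phi\ge\frac{t_0}4$, $x\ge\frac c2(t-\Phi)$.** Here $\beta=b(x)$, $w_x=w_\Phi=-1$ where $w>0$. The coefficient of $|v_x|^2$ is
$$-\tfrac12\psi_x-\eta=\tfrac N2w^{N-1}b-\tfrac12w^Nb'-\tfrac N2w^{N-1}b=-\tfrac12w^Nb' .$$
The coefficient of $|v|^2$, apart from the $e^i$, is $\frac18\psi_{\Phi\Phi x}+\frac12\eta_{xx}-\frac14\eta_{\Phi\Phi}$, where
$$\psi_{\Phi\Phi x}=-N(N-1)(N-2)w^{N-3}b+N(N-1)w^{N-2}b',$$
$$\eta_{xx}=\tfrac N2\big[(N-1)(N-2)w^{N-3}b-2(N-1)w^{N-2}b'+w^{N-1}b''\big],$$
$$\eta_{\Phi\Phi}=\tfrac N2(N-1)(N-2)w^{N-3}b .$$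
The $w^{N-3}b$ terms add up to $N(N-1)(N-2)\big(-\frac18+\frac14-\frac18\big)=0$. The $w^{N-2}b'$ terms give $N(N-1)\big(\frac18-\frac12\big)=-\frac38N(N-1)$. There remains $\frac N4w^{N-1}b''$. As in Section 11, $b'\le-Kb$ and $b''\ge0$ for $x<x_m$. The terms with $e^0,e^1$, which are bounded on $\frac{t_0}8\le\Phi\le t$, are at most a constant times $b\,(w^{N-2}|v|^2+w^{N-1}|v||v_x|)$, since $w\le t$; and $w^{N-1}|v||v_x|\le w^{N-2}|v|^2+w^N|v_x|^2$. So the integrand is at least
$$Kb\big(\tfrac12w^N|v_x|^2+\tfrac38N(N-1)w^{N-2}|v|^2\big)-C_2\,b\,\big(w^{N-2}|v|^2+w^N|v_x|^2\big),$$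
where $C_2$ does not depend on $K$, $t'$ or $F$. Fix $K$ so large that this is $\ge b\,w^{N-2}|v|^2$.

**Step 4: the rest of the support.** There the integrand is bounded uniformly in $t'$ and $F$. A point of the support outside the main region has $\frac c4\le\frac x{t-\Phi}\le\frac c2$, or $\frac{t_0}8\le\Phi\le\frac{t_0}4$ and $x\le x_m$.

In the first case put $u=t-\Phi\ge w$. By Step 1 of Section 12, $|v|\le2$; Cauchy's estimate on the disc of radius $\frac{cu}2$ in $\tau$, which lies in $|\tau|<cu$, gives $|v_x|\le\frac4{cu}$. Each derivative of $\kappa(\frac x{t-\Phi})$ costs $O(u^{-1})$, and each derivative of a power of $w$ lowers the power by one. So the terms $\psi_{\Phi\Phi x}|v|^2$, $\eta_{xx}|v|^2$, $\eta_{\Phi\Phi}|v|^2$, $\psi_x|v_x|^2$, $\eta|v_x|^2$ are all $O(u^{N-3})$, and the terms with $e^0,e^1$ have one factor $u$ more or better. As $N=6$ and $u\le t$, all are bounded.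

In the second case $x+\Phi\le t-\frac{t_0}4$, which with $x\ge0$ is a compact subset of $D$, so (17) bounds $v$ and $v_x$; and $t-\Phi\ge t-\frac{t_0}4>0$ keeps the derivatives of $\kappa(\frac x{t-\Phi})$ bounded.

Since the total is zero, the main region contributes at most a constant. Letting $t'\to t$, monotone convergence gives
$$\iint_{\Phi\ge t_0/4,\ x\ge\frac c2(t-\Phi)}b(x)\,(t-x-\Phi)_+^{N-2}\,|v|^2\,dV\,dx\le C,\tag{20}$$
with $C$ independent of $F$.

**Step 5: proof of Proposition 2.** We read off $v(x,\cdot)$ at distance $d$ from the characteristic surface and let $d$ depend on $a_j$. Let $d>0$ be small, $x\in[t-t_0-3d,\,t-t_0-2d]$ and $t_0\le\Phi\le t_0+d$. Then $d\le t-x-\Phi\le3d$. For small $d$, $x\ge\frac14(t-t_0)\ge\frac c2(t-\Phi)$, because $c\le\frac12$. As $x_m-x\ge\frac{t_0}2$, $b(x)\ge b_0>0$. The $x$-interval has length $d$, so by (20) some such $x$ satisfies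
$$\int_{t_0\le\Phi\le t_0+d}|v(x,\cdot)|^2\,dV\le C\,d^{-(N-1)} .$$
The function $v(x,\cdot)$ is holomorphic on $\{\Phi<t-x\}\supset T^{t_0+2d}$. The mean value inequality on balls of radius $d/(2\Lambda)$ (at most $\delta_0$ for small $d$) centered on $\{\Phi=t_0+\frac d2\}$, which lie in $t_0\le\Phi\le t_0+d$, and the maximum principle on $T^{t_0+d/2}$ give $|v(x,\cdot)|\le Cd^{-M}$ on $T^{t_0+d/2}$ with some fixed $M$. By Cauchy's estimates $\|v(x,\cdot)\|_{C^k(\overline{T^{t_0}})}\le C_kd^{-M-k}$.

Let $v_j(x)=\int_{\mathcal M}v(x,\cdot)\varphi_j$. The function $A^{-1}\big(v(x,\cdot)|_{\overline{T^{t_0}}}\big)$ has coefficients $e^{t_0a_j}v_j(x)$, and these are bounded by its $L^2$ norm. By continuity of $A^{-1}$ there is a $k$, independent of $x$ and $F$, with $e^{t_0a_j}|v_j(x)|\le Cd^{-M-k}$. On $[0,t)$ we have $v_j''=-\int_{\mathcal M}(\Delta v)\varphi_j=a_j^2v_j$, $v_j(0)=F_j$, $v_j'(0)=0$. So $v_j(x)=F_j\cosh(a_jx)$. With $\cosh(a_jx)\ge\frac12e^{a_jx}$ and $x+t_0\ge t-3d$,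
$$|F_j|\le2C\,d^{-M-k}e^{-(x+t_0)a_j}\le2C\,d^{-M-k}e^{3da_j}e^{-ta_j} .$$
Take $d=d_0/(1+a_j)$ with $d_0$ small. Then $e^{3da_j}\le e^{3d_0}$, and Proposition 2 follows with $N'=M+k$. $\square$

With Sections 9 and 11 this proves Theorem 2. $\blacksquare$

## 14. The value of $\varepsilon_*$ for circles and for $S^2_\lambda$

**Proof of the Corollary, part (i).** If $n=1$, each component of $\mathcal M$ is a circle $\mathbb R/L\mathbb Z$, where $\varepsilon=\infty$ and $G=\partial_\zeta\otimes\partial_\zeta$ is nondegenerate everywhere. So $\varepsilon_*=\varepsilon=\infty$, in agreement with Proposition 1. For $n\ge2$ Theorem 1 provides manifolds on which $\varepsilon_0=\varepsilon$ is impossible.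

**Proof of the Corollary, part (ii).** By Section 8, $G$ is degenerate at $(x,\xi)$ exactly when $z=E(x,\xi)$ satisfies $1+\lambda(z_1^2+z_2^2)=0$. Since $z\cdot z=1$, this means $z_3^2=1+1/\lambda$. Complex rotations about $e_3$ preserve $z_3$, so
$$z_3=\cosh|\xi|\,x_3+i\,\frac{\sinh|\xi|}{|\xi|}\,\xi_3 .$$
The square $z_3^2$ is positive only if $z_3$ is real, that is, $\xi_3=0$; then the condition is $\cosh|\xi|\,|x_3|=\sqrt{1+1/\lambda}$. As $|x_3|\le1$, the radius $\Phi=|\xi|_\lambda$ of such a point satisfies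
$$|\xi|_\lambda\ge|\xi|\ge\operatorname{arccosh}\sqrt{1+1/\lambda}=\operatorname{arcsinh}(\lambda^{-1/2})=t_\lambda .$$
Equality is attained at $x=e_3$, $|\xi|=t_\lambda$, where $\xi_3=0$ and $p=0$. So $\varepsilon_*=t_\lambda$, and by Theorem 2 BdM($t$) holds on $S^2_\lambda$ exactly for $t<t_\lambda$, while $\varepsilon=\infty$. $\blacksquare$
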